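# A saddle circle passed twice: exponential mixing without the Poisson law at non-periodic points

## 1. A flow on the cylinder, its clock, and a return after logarithmic time

Fix constants $c>0$ and $h_0>0$. On the cylinder with coordinates $(h,\varphi)\in\mathbb R\times\mathbb R/2\pi$ consider
$$H(h,\varphi)=ch\sin\varphi,\qquad X_H=(\dot h,\dot\varphi)=(-\partial_\varphi H,\ \partial_hH)=(-ch\cos\varphi,\ c\sin\varphi).$$
The flow of $X_H$ preserves $H$ and the area $dh\,d\varphi$. It has two rest points, $(0,0)$ and $(0,\pi)$. The linear part is $\mathrm{diag}(-c,c)$ at the first and $\mathrm{diag}(c,-c)$ at the second, so both are saddles. The circle $\{h=0\}$ is invariant; on it two arcs run from $\varphi=0$ to $\varphi=\pi$, one on each side. The line $\{\varphi=0\}$ is incoming, the line $\{\varphi=\pi\}$ is outgoing, and the sign of $h$ never changes. An orbit with small $H\ne0$ comes in along $\varphi=0$, turns near $(0,0)$, runs along $h\approx 0$ on one side or the other, turns near $(0,\pi)$ and goes out along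 $\varphi=\pi$. Whichever side it takes, it leaves along the same line. That is why we use a cylinder and not a plane saddle, whose two exits would separate.

We need a clock for this passage. On the set $\mathcal D=\{h\ne0,\ \varphi\ne\pi,\ |h\sin\varphi|<h_0\}$ put
$$\Theta(h,\varphi)=\frac1c\log\Big[\frac{h_0}{|h|}\cdot\frac{1+\sqrt{1-(h\sin\varphi/h_0)^2}}{1+\cos\varphi}\Big],\tag{1}$$
and for $0<|\eta|<ch_0$ put
$$\varphi_0(\eta)=\arcsin\frac{|\eta|}{ch_0}\in(0,\tfrac\pi2),\qquad \sigma(\eta)=\frac2c\log\frac{ch_0+\sqrt{c^2h_0^2-\eta^2}}{|\eta|}>0 .\tag{2}$$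
The function $\Theta$ is smooth on $\mathcal D$.

**Lemma 1 (the clock).** Write $\eta=H(h,\varphi)$.

(a) If $\eta\neq0$ and $\varphi\in(-\pi,\pi)$, then $\Theta=\frac1c\log\dfrac{\tan(|\varphi|/2)}{\tan(\varphi_0(\eta)/2)}$.

(b) $X_H\Theta=1$ on $\mathcal D$.

(c) If $\eta\ne0$, then $\Theta(h,\varphi)+\Theta(h,\pi-\varphi)=\sigma(\eta)$, and $e^{-c\sigma(\eta)}=\tan^2(\varphi_0(\eta)/2)$.

(d) $dH\wedge d\Theta=dh\wedge d\varphi$ on $\mathcal D$. So $(h,\varphi)\mapsto(H,\Theta)$ is a local diffeomorphism with Jacobian $1$.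

(e) For $0<|\eta|<ch_0$, a real number $v$ and a sign, there is exactly one point of $\mathcal D$ with $H=\eta$, $\Theta=v$ and $h$ of that sign.

**Proof.** (a) By definition $\sin\varphi_0=|h\sin\varphi|/h_0$ and $\cos\varphi_0=\sqrt{1-(h\sin\varphi/h_0)^2}$. Using $\tan\frac a2=\frac{\sin a}{1+\cos a}$ twice,
$$\frac{\tan(|\varphi|/2)}{\tan(\varphi_0/2)}=\frac{|\sin\varphi|}{1+\cos\varphi}\cdot\frac{(1+\cos\varphi_0)h_0}{|h||\sin\varphi|}=\frac{h_0}{|h|}\cdot\frac{1+\cos\varphi_0}{1+\cos\varphi}.$$
(b) Where $\eta\ne0$: $H$, hence $\varphi_0$, is constant along the flow, and $\frac{d}{d\xi}\log\tan\frac{|\varphi|}2=\dot\varphi/\sin\varphi=c$. The set $\eta\neq0$ is dense in $\mathcal D$, so continuity gives (b) everywhere.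
(c) For $\varphi\in(-\pi,\pi)$, the representative of $\pi-\varphi$ in $(-\pi,\pi)$ has absolute value $\pi-|\varphi|$, and $\tan\frac{|\varphi|}2\tan\frac{\pi-|\varphi|}2=1$. By (a) the sum equals $-\frac2c\log\tan\frac{\varphi_0}2$. Since $\tan\frac{\varphi_0}2=\frac{\sin\varphi_0}{1+\cos\varphi_0}=\frac{|\eta|}{ch_0+\sqrt{c^2h_0^2-\eta^2}}$, this is $\sigma(\eta)$.
(d) Contract with $X_H$: $\iota_{X_H}(dh\wedge d\varphi)=\dot h\,d\varphi-\dot\varphi\,dh=-dH$, and by (b) $\iota_{X_H}(dH\wedge d\Theta)=(X_HH)\,d\Theta-(X_H\Theta)\,dH=-dH$. In dimension two, a 2-form is determined by its contraction with a nonzero vector, and $X_H\ne0$ where $h\ne0$.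
(e) By (a), $|\varphi|=2\arctan(e^{cv}\tan\frac{\varphi_0}2)\in(0,\pi)$ is forced; then $\mathrm{sgn}\,\varphi=\mathrm{sgn}(\eta)\,\mathrm{sgn}(h)$ and $h=\eta/(c\sin\varphi)$. This point works. $\square$

Read (a) as follows. We have $\Theta=0$ when $|\varphi|=\varphi_0$, that is, when $|h|=h_0$ on the way in, and $\Theta=\sigma$ when $|\varphi|=\pi-\varphi_0$, that is, when $|h|=h_0$ on the way out. So $\sigma(\eta)\approx\frac2c\log\frac{2ch_0}{|\eta|}$ is the duration of a passage.

Now suppose that a point which has gone out along $\varphi=\pi$ with $h>0$ is led back, with the same value of $H$, to the incoming line $\varphi=0$ with $h<0$, and that one unit of time elapses from $|h|=h_0$ on the way out to $|h|=h_0$ on the way in. Start at $(h,\varphi)$ with $h>0$. At time $k$, on the second passage, the clock reads $\Theta(h,\varphi)+k-1-\sigma(\eta)$. The next lemma says where the point is.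

**Lemma 2 (two passages).** Let $\rho_k>0$ be defined by $e^{c(k-1)}\rho_k^4=160\,h_0^2$, and let $(a,b)$ range over a compact subset of $(0,\infty)^2$. For $k$ large put $h=\rho_ka$, $\varphi=\rho_kb$, $\eta=H(h,\varphi)>0$. There is exactly one $(h',\varphi')\in\mathcal D$ with $h'<0$ and
$$H(h',\varphi')=\eta,\qquad \Theta(h',\varphi')=\Theta(h,\varphi)+k-1-\sigma(\eta).\tag{3}$$
Taking $\varphi'\in(-\pi,\pi)$, it satisfies $\varphi'<0$ and, uniformly in $(a,b)$ as $k\to\infty$,
$$|\varphi'|=\rho_k\cdot40a^2b^3\,(1+O(\rho_k^2)),\qquad |h'|=\rho_k\cdot\frac1{40ab^2}\,(1+O(\rho_k^2)).\tag{4}$$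

**Proof.** Existence and uniqueness are Lemma 1(e), and $h'\sin\varphi'>0$ with $h'<0$ forces $\varphi'<0$. By Lemma 1(a) and (c), the second equation in (3) says
$$\tan\frac{|\varphi'|}2=\tan\frac\varphi2\;e^{c(k-1)}\tan^2\frac{\varphi_0(\eta)}2=\tan\frac\varphi2\;e^{c(k-1)}\frac{(h\sin\varphi)^2}{\big(h_0+\sqrt{h_0^2-h^2\sin^2\varphi}\big)^2},\tag{5}$$
and the first says $|h'||\sin\varphi'|=h\sin\varphi$. Insert
$$\tan\frac\varphi2=\frac{\rho_kb}2(1+O(\rho_k^2)),\qquad \frac{(h\sin\varphi)^2}{(h_0+\sqrt{h_0^2-h^2\sin^2\varphi})^2}=\frac{\rho_k^4a^2b^2}{4h_0^2}(1+O(\rho_k^2)).$$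
Since $e^{c(k-1)}\rho_k^4/(4h_0^2)=40$, the right side of (5) is $\frac{\rho_kb}2\cdot40a^2b^2(1+O(\rho_k^2))$, which is the first half of (4). Then $|h'|=h\sin\varphi/|\sin\varphi'|=\rho_k^2ab/(40\rho_ka^2b^3)\cdot(1+O(\rho_k^2))$. $\square$

For $(a,b)=(0.4,0.4)$ the leading factors are $|\varphi'|/\rho_k\to40\cdot0.4^5=0.4096$ and $|h'|/\rho_k\to1/(40\cdot0.064)=0.390625$. So a point at distance about $0.57\rho_k$ from the saddle $(0,0)$ is again at distance about $0.57\rho_k$ after $k$ steps, and so are its neighbors on the scale $\rho_k$. In the coordinates $(\log a,\log b)$ the limit map is affine with linear part $\begin{pmatrix}-1&-2\\2&3\end{pmatrix}$, of determinant $1$ and trace $2$. The expansion gained on the way out has been undone, in a time $k\approx\frac4c\log\frac1{\rho_k}$.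

This is what the construction is for. We multiply the cylinder by a circle with coordinate $\vartheta$, rotated at an irrational speed $\omega$. The saddle $(0,0)$ becomes a circle $\Gamma$ without periodic points. If $k\omega$ is extremely close to $2\pi\mathbb Z$, a fixed fraction of a ball of radius $\rho_k$ about a point of $\Gamma$ returns to that ball after only $O(\log(1/\rho_k))$ steps. Such clustering contradicts the Poisson law for visits to small balls. The main work is to place this picture inside an exponentially mixing diffeomorphism of a compact manifold.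

## 2. Visits to small balls and the Poisson conjecture

Let $M$ be a compact Riemannian manifold of dimension $d$, with distance $\mathrm{dist}$ and balls $B(x,\rho)$. Let $f:M\to M$ be smooth at every point, so that periodicity of a point is a property of $f$ itself and not of $f$ modulo null sets. Let $f$ preserve a smooth probability measure $\mu$, that is, one with a smooth density. For Lipschitz $F:M\to\mathbb R$ write $\|F\|_{\rm Lip}=\sup|F|+\mathrm{Lip}(F)$.

**Definition ($r$-fold exponential mixing).** For each $r\ge2$ there are $C_r>0$ and $\theta_r\in(0,1)$ such that for all Lipschitz $F_1,\dots,F_r$ and all integers $0=k_1\le k_2\le\dots\le k_r$,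
$$\Big|\int\prod_{j=1}^rF_j\circ f^{k_j}\,d\mu-\prod_{j=1}^r\int F_j\,d\mu\Big|\le C_r\,\theta_r^{\min_{1\le j\le r-1}(k_{j+1}-k_j)}\prod_{j=1}^r\|F_j\|_{\rm Lip}.\tag{6}$$
The constants may depend on $r$, but not on the observables or the times.

For $r=2$ this is exponential decay of correlations. A rotation $x\mapsto x+\omega$ of the circle fails it: with $F_1=F_2=\cos$, the left side is $\frac1{2\pi}\int_0^{2\pi}\cos x\cos(x+k\omega)\,dx=\frac12\cos k\omega$, which does not tend to $0$.

Put $\gamma(x)=\lim_{\rho\to0}\rho^{-d}\mu(B(x,\rho))$, which exists since $\mu$ is smooth. For $x,y\in M$ let $d_n^{(1)}(x,y)\le d_n^{(2)}(x,y)\le\cdots$ be the values $\mathrm{dist}(x,f^ky)$, $1\le k\le n$, in nondecreasing order. A variable $V$ is Poisson with parameter $\lambda$ if $\mathbb P(V=j)=e^{-\lambda}\lambda^j/j!$. For it $\mathbb EV=\lambda$ and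
$$\mathbb E[V1_{V\ge2}]=\mathbb EV-\mathbb P(V=1)=\lambda(1-e^{-\lambda}).\tag{7}$$
For small $\lambda$ this is about $\lambda^2$, much less than $\mathbb EV$: Poisson visits do not cluster. A Poisson process on $[0,\infty)$ with intensity measure $\nu$ has independent counts in disjoint sets, the count in $I$ being Poisson with parameter $\nu(I)$. For instance, intensity $\gamma\tau d\,t^{d-1}dt$ gives $[0,b)$ the parameter $\gamma\tau b^d$.

Dmitry Dolgopyat, Bassam Fayad and Sixu Liu, "Multiple Borel Cantelli Lemma in dynamics and MultiLog law for recurrence", arXiv:2103.08382 (2021), is the source of the problem. The known result reads as follows.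

**Proposition (a).** For $\mu$-almost every $x$ the following holds. Let $y$ be distributed according to $\mu$ and fix $\tau>0$. As $\rho\to0$, the number of visits of $\{f^k(y)\}_{k\in[1,\tau\rho^{-d}]}$ to $B(x,\rho)$ converges in distribution to a Poisson distribution with parameter $\tau\gamma(x)$. Moreover, with $n=\tau\rho^{-d}$, the sequence $d_n^{(1)}(x,y)/\rho,\ d_n^{(2)}(x,y)/\rho,\dots$ converges, as $\rho\to0$, to the Poisson process on $[0,\infty)$ with intensity measure $\gamma(x)\,\tau\,d\,t^{d-1}\,dt$.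

The conjecture replaces "almost every $x$" by a concrete set: if $f$ is exponentially mixing (as above, for all $r\ge2$), the conclusion should hold for every $x$ that is not a periodic point of $f$. It is false.

**Theorem 1.** There are a compact connected Riemannian 3-manifold $M$ without boundary, a $C^\infty$ diffeomorphism $f:M\to M$ preserving a probability measure $\mu$ with $C^\infty$ strictly positive density, $r$-fold exponentially mixing for Lipschitz observables for every $r\ge2$, and a smooth $f$-invariant circle $\Gamma\subset M$ containing no periodic point of $f$, such that the following holds for some $\epsilon\in(0,1)$. For every $x\in\Gamma$ and every $\tau>0$ with $1-e^{-\tau\gamma(x)}<\epsilon$, the number of visits of $\{f^ky\}_{1\le k\le\tau\rho^{-3}}$ to $B(x,\rho)$ does not converge in law to Poisson$(\tau\gamma(x))$ as $\rho\to0$. Here $\gamma(x)>0$ on $\Gamma$.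

No claim is made about extra hypotheses under which the conjecture would become true.

## 3. Which return times can hurt

First, how clustering contradicts the Poisson law. The lemma uses only that $\mu$ is $f$-invariant.

**Lemma 3 (clusters).** Let $\gamma(x)>0$, $\epsilon\in(0,1)$, and suppose that there are radii $\rho\to0$ along a sequence, and integers $k=k(\rho)\ge1$ with $k\rho^d\to0$, such that, with $B=B(x,\rho)$,
$$\mu(B\cap f^{-k}B)\ge\epsilon\,\mu(B).\tag{8}$$
Then for every $\tau>0$ with $1-e^{-\tau\gamma(x)}<\epsilon$, the number of visits to $B(x,\rho)$ up to time $\tau\rho^{-d}$ does not converge in law to Poisson$(\tau\gamma(x))$.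

**Proof.** Put $S=B\cap f^{-k}B$, $n=\lfloor\tau\rho^{-d}\rfloor$, $V=\#\{1\le i\le n:f^iy\in B\}$ and $V_S=\#\{1\le i\le n-k:f^iy\in S\}$. Then $V_S\le V$. If $V_S\ge1$, then for some $i$ both $i$ and $i+k\le n$ are visit times, so $V\ge2$. Hence $V_S\le V1_{V\ge2}$, and by invariance
$$(n-k)\,\epsilon\,\mu(B)\le\mathbb EV_S\le\mathbb E[V1_{V\ge2}]=\mathbb EV-\mathbb P(V=1),\qquad\mathbb EV=n\mu(B).\tag{9}$$
If $V$ converged in law to Poisson$(\tau\gamma(x))$, then along the sequence $n\mu(B)\to\tau\gamma(x)$, $k\mu(B)\to0$ and $\mathbb P(V=1)\to\tau\gamma(x)e^{-\tau\gamma(x)}$. So (9) would give $\epsilon\tau\gamma(x)\le\tau\gamma(x)(1-e^{-\tau\gamma(x)})$, that is, $\epsilon\le1-e^{-\tau\gamma(x)}$. $\square$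

**Example (a fixed point).** Let $f$ be a linear automorphism $A$ of $\mathbb T^3$ with Haar measure and $x=0$. Then $B(0,\rho)\cap A^{-1}B(0,\rho)\supset B(0,\rho/\|A\|)$, a fraction at least $\|A\|^{-3}$. With $k=1$, Lemma 3 shows that the law fails at $0$. Periodic points must be excluded, and the conjecture excludes nothing else.

Now try to prove the conjecture at a non-periodic $x$ by bounding $\mu(B\cap f^{-k}B)$. For bounded $k$ there is nothing to do: $f^kx\ne x$, so $B\cap f^{-k}B=\emptyset$ once $\rho$ is small. For large $k$ use mixing. Let $F(y)=\max(0,\min(1,2-\mathrm{dist}(x,y)/\rho))$. It is $1$ on $B(x,\rho)$, vanishes off $B(x,2\rho)$, and $\|F\|_{\rm Lip}\le1+1/\rho$. By (6) with $r=2$,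
$$\mu(B\cap f^{-k}B)\le\int F\cdot F\circ f^k\,d\mu\le C\rho^{2d}+C_2\theta_2^k(1+1/\rho)^2.$$
If $k\ge L\log(1/\rho)$ with $L=(2d+2)/\log(1/\theta_2)$, the second term is $O(\rho^{2d})$, and the bound is of the order one has for independent events.

Between these ranges the argument stops. When $k\to\infty$ but $\theta_2^k\ge\rho^{d+2}$, the error term is no better, up to constants, than the trivial bound $\mu(B)$. And the condition $f^kx\ne x$ gives no lower bound for $\mathrm{dist}(x,f^kx)$ as $k$ grows. So a counterexample may look for returns of a fixed fraction of $B$ at times $k\to\infty$, $k=O(\log(1/\rho))$. Lemma 2 produces exactly such times.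

## 4. An automorphism of $\mathbb T^3$ and one passage near its fixed point

Let $A\in SL(3,\mathbb Z)$ be the companion matrix of $X^3-X^2-1$. The discriminant is $-31<0$, so there are one real root and a complex pair. The polynomial is $-1$ at $1$ and $3$ at $2$, so the real root $\lambda$ is in $(1,2)$. The product of the roots is $1$. Hence the eigenvalues are $\lambda=e^{2\beta}$ and $e^{-\beta\pm i\phi_0}$ with $\beta>0$. Let $E^u,E^s$ be the invariant subspaces, of dimensions $1$ and $2$, and $m$ Haar measure. For some $\chi>0$ and all $n\ge0$, $|A^{-n}w|\le Ce^{-\chi n}|w|$ on $E^u$ and $|A^nw|\le Ce^{-\chi n}|w|$ on $E^s$. Here and below $C$ is a constant that may change from line to line.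

**Lemma 4.** For every $r\ge2$, $A$ is $r$-fold exponentially mixing for Lipschitz functions, with rate $e^{-\chi/4}$.

**Proof.** Let $F$ be Lipschitz and $\Phi$ bounded measurable with $|\Phi(v+w)-\Phi(v)|\le L_s|w|$ for $w\in E^s$. Let $p=\lfloor n/2\rfloor$, $q=n-p$, $f_1=F\circ A^{-p}$, $f_2=\Phi\circ A^q$. By invariance $\int F\,\Phi\circ A^n\,dm=\int f_1f_2\,dm$. Along $E^u$, $f_1$ is Lipschitz with constant $Ce^{-\chi p}\|F\|_{\rm Lip}$; along $E^s$, $f_2$ is Lipschitz with constant $Ce^{-\chi q}L_s$. Let $R'\ge1$ and let $u\in E^u$, $s\in E^s$ have length $\le R'$. Translate by $s$, drop $s$ from $f_2$, and insert $u$ in $f_1$: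
$$\int f_1(v)f_2(v)\,dv=\int f_1(v+s)f_2(v+s)\,dv=\int f_1(v+s+u)f_2(v)\,dv+O\big(R'e^{-\chi n/2}\|F\|_{\rm Lip}(\sup|\Phi|+L_s)\big).$$
Average over all such $(u,s)$. The set $\{u+s\}$ is a convex body in $\mathbb R^3$ of volume $\asymp R'^3$, tiled by unit cubes up to a boundary layer of volume $O(R'^2)$. The periodic function $f_1(v+\cdot)$ has integral $\int F\,dm$ over each unit cube, so its average over the body is $\int F\,dm+O(\sup|F|/R')$. With $R'=e^{\chi n/4}$,
$$\Big|\int F\,\Phi\circ A^n\,dm-\int F\,dm\int\Phi\,dm\Big|\le C\|F\|_{\rm Lip}(\sup|\Phi|+L_s)e^{-\chi n/4}.$$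
Apply this with $F=F_1$, $n=k_2$, $\Phi=\prod_{j\ge2}F_j\circ A^{k_j-k_2}$. For $k\ge0$, $A^k$ expands $E^s$ at most by the factor $C$, so $\sup|\Phi|+L_s\le C_r\prod_{j\ge2}\|F_j\|_{\rm Lip}$. The integral $\int\Phi\,dm$ is a correlation of $r-1$ functions with gaps among the old ones; induct on $r$. $\square$

**Coordinates near $0$.** Choose a linear isomorphism $\mathbb R\times\mathbb C\to\mathbb R^3$ conjugating $(u,s)\mapsto(e^{2\beta}u,e^{-\beta+i\phi_0}s)$ to $A$, scaled so that $D_R=\{|u|<R,|s|<R\}$ with $R=3e^{2\beta}$ embeds in $\mathbb T^3$. Write $D_q=\{|u|<q,|s|<q\}$ and $D'=D_2$. Put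
$$\Lambda^\xi(u,s)=(e^{2\beta\xi}u,\ e^{(-\beta+i\phi_0)\xi}s).$$
For $|\xi|\le1$ we have $\Lambda^\xi D'\subset D_R$, and $A=\Lambda^1$ on $D'$. Haar measure is $\kappa_0\,du\,d\mathrm{Area}(s)$. The function $\eta=u|s|^2$ is defined on $D_R$ and invariant. For $s\ne0$ use
$$\eta=u|s|^2,\qquad t=-\frac1\beta\log|s|,\qquad\tilde\theta=\arg s-\phi_0t\in\mathbb R/2\pi.\tag{10}$$
In these coordinates $\Lambda^\xi$ is $t\mapsto t+\xi$. At fixed $|s|$ and $\arg s$, $d\eta=|s|^2du$, and $|dt|=\frac{d|s|}{\beta|s|}$, so $du\,d\mathrm{Area}(s)=du\,|s|\,d|s|\,d\arg s=\beta\,d\eta\,dt\,d\tilde\theta$. Also $|u|=|\eta|e^{2\beta t}$. Thus, for $\eta\ne0$, with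
$$T_0(\eta)=\frac1{2\beta}\log\frac1{|\eta|},\qquad |s|=e^{-\beta t},\qquad|u|=e^{2\beta(t-T_0)}.\tag{11}$$
An orbit passes from $|s|=1$ at $t=0$ to $|u|=1$ at $t=T_0(\eta)$.

**Returns for $A$ itself.** The map $A$ alone gives no returns of a fixed fraction. Let $x$ be any point and $Q=x+D_\rho$ with $\rho<R/2$. An unstable segment of $Q$ ($s$ fixed, $|u|<\rho$) is mapped by $A^k$ to a segment of $u$-length $2\rho e^{2\beta k}$. Lift it to $\mathbb R^3$. Each lattice translate of $Q$ meets it in an interval of length at most $2\rho$. Points in two different translates are at least $R-\rho\ge R/2$ apart, since one must first leave the translate of $x+D_R$ around the first one, and these translates are disjoint. So at most $1+4\rho e^{2\beta k}/R$ translates are met. Pulling back and integrating over $s$,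
$$m(Q\cap A^{-k}Q)\le\big(e^{-2\beta k}+4\rho/R\big)\,m(Q).$$
The sum of the bracket over $k_0<k\le L\log(1/\rho)$ is at most $Ce^{-2\beta k_0}+C\rho\log(1/\rho)$. At a non-periodic point, times $k\le k_0$ contribute nothing for small $\rho$, and $k_0$ is arbitrary. So the window of Section 3 is harmless for $A$: the expansion of $u$ is never undone. We keep $A$ away from a null set, to keep mixing, and change the manifold at that null set, to obtain the double passage of Section 1.

## 5. Dividing the passage time among three saddle passages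

The orbits with $\eta\ne0$ near $0$ are described by $(\eta,t,\tilde\theta)$ with $t$ running over an interval of length about $T_0(\eta)$, and $A$ is $t\mapsto t+1$. The points with $\eta=0$ are one way of completing this set as $T_0\to\infty$. We choose another completion: as $\eta\to0$, the long interval breaks into a first passage of the cylinder (time $\sigma$), a transition (time about $1$), a second passage of the same cylinder (time $\sigma$), a transition, and a passage of a linear saddle $(u',s')\in\mathbb R\times\mathbb C$ with exponents $4\beta$ and $-2\beta\pm i\omega'$, after which the orbit leaves along the old exit $s=0$. The last passage has $2u'|s'|^2=\eta$ and takes $\frac1{4\beta}\log\frac1{|\eta|}+O(1)$. The budget is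
$$2\cdot\frac2c+\frac1{4\beta}=\frac1{2\beta},\qquad\text{i.e. } c=16\beta .$$
The rotation also needs a budget. Along the passage $A$ rotates the angle by $\phi_0T_0$. The new passage rotates it at speed $\omega$ for about half the time, and at speed $\omega'$ for the other half. So $\omega'=2\phi_0-\omega$, with $\omega$ free. The logarithms cancel exactly, and what remains is smooth at $\eta=0$; that is the point of the following constants.

**Constants.** Let
$$c=16\beta,\qquad c_3=-\frac12-\frac{\log2}{4\beta},\qquad \omega'=2\phi_0-\omega .$$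
Here $\omega$ is a real number such that $\omega/2\pi$ is irrational and
$$\text{for every }C>0:\quad \mathrm{dist}(k\omega,2\pi\mathbb Z)\le Ce^{-ck/4}\ \text{ for infinitely many }k.\tag{12}$$
For example, $\omega/2\pi=\sum_j10^{-a_j}$ with $a_1=1$, $a_{j+1}=p\,10^{a_j}$ and an integer $p\ge\max(c,2)$. For $k=10^{a_j}$ the terms up to $j$ contribute integers to $k\omega/2\pi$, and the rest is positive and at most $2k\,10^{-pk}$. Since $p\log10>c/4$, (12) follows. These distances to $\mathbb Z$ are positive and tend to $0$; a rational number $a/b$ would give distances that are $0$ or at least $1/b$. So $\omega/2\pi$ is irrational.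

With $\sigma$ as in (2), put for $0<|\eta|<ch_0$
$$t_3(\eta)=\tfrac12T_0(\eta)+c_3,\qquad \ell(\eta)=t_3-2-2\sigma=c_3-2-\frac1{4\beta}\log\big(ch_0+\sqrt{c^2h_0^2-\eta^2}\big).\tag{13}$$
The second formula for $\ell$ holds because $4/c=1/4\beta$: the terms $\frac1{4\beta}\log\frac1{|\eta|}$ in $t_3$ and $2\sigma$ cancel. So $\ell$ extends smoothly to $|\eta|<ch_0$. Since $\ell\ge c_3-2-\frac1{4\beta}\log(2ch_0)$, we can fix $h_0$ so small that $\ell\ge3$ there. Put $h_1=h_0e^{c/4}$. Finally fix $\eta_0\le ch_0/4$, $\eta_0<1$, so small that for $0<|\eta|<\eta_0$ and $x=|\eta|/ch_0$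
$$\frac{1+\sqrt{1-x^2}}2\ge e^{-c/20},\qquad2.3+2\sigma<T_0-\tfrac14,\qquad t_3<T_0-\tfrac14,\qquad t_3-\tfrac14>0.7.\tag{14}$$
This is possible because $T_0\to\infty$ while $2\sigma$ and $t_3$ equal $\frac12T_0+O(1)$ as $\eta\to0$.

**The five pieces.** Let
$$K=\{(0,s):|s|\le e^{-\beta}\}\cup\{(u,0):|u|\le e^{-2\beta}\}\subset\mathbb T^3,\qquad N_0=\mathbb T^3\setminus K .$$
$K$ is a compact null set. $N_0$ contains the *entry lane* $\{u=0,\ t<1\}$ and the *exit lane* $\{s=0,\ |u|>e^{-2\beta}\}$, both within $D_R$. There are four further pieces. On each, a map $j_i$ sends points with $\eta\ne0$ to the point of $N_0$ with the stated *base coordinates* $(\eta,t,\tilde\theta)$.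

* $N_1=\{(h,\varphi,\vartheta)\in\mathbb R\times(\mathbb R/2\pi)^2:|h|<h_1,\ |ch\sin\varphi|<\eta_0\}$, with $\eta=ch\sin\varphi$; $t=1+\Theta(h,\varphi)$ if $h>0$ (side 1), and $t=2+\sigma(\eta)+\Theta(h,\varphi)$ if $h<0$ (side 2); $\tilde\theta=\vartheta-\omega t$.
* $N_2=\{(\eta,\hat t,\vartheta):|\eta|<\eta_0,\ \frac18<\hat t<\frac78\}$, with $t=1+\sigma(\eta)+\hat t$, $\tilde\theta=\vartheta-\omega t$.
* $N_3=\{(\eta,\hat t,\vartheta):|\eta|<\eta_0,\ \frac18<\hat t<\ell(\eta)-\frac18\}$, with $t=2+2\sigma(\eta)+\hat t$, $\tilde\theta=\vartheta-\omega t$.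
* $N_4=\{(u',s')\in\mathbb R\times\mathbb C:|s'|<e^{\beta/2},\ |u'|<e^\beta,\ 2|u'||s'|^2<\eta_0\}$, with $\eta=2u'|s'|^2$, $t'=-\frac1{2\beta}\log|s'|$, $t=t_3(\eta)+t'$, $\arg s'=\vartheta+(\omega'-\omega)t'$, $\tilde\theta=\vartheta-\omega t$.

In $N_2,N_3$ the coordinate $\vartheta$ is in $\mathbb R/2\pi$. On $N_4$ with $\eta\ne0$, the definition of $c_3$ gives
$$|u'|=\frac{|\eta|}2e^{4\beta(t-t_3)}=\frac{|\eta|}2\,e^{4\beta t-2\beta T_0}\,e^{2\beta+\log2}=|\eta|^2e^{4\beta t+2\beta}=e^{4\beta(t-T_0+\frac12)}.\tag{15}$$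

**Step 1: the ranges of $t$.** *Purpose: to see that all $j_i$ land near $0$ in the torus.* On $N_1$ with $\eta\ne0$ we have $h_0/|h|>e^{-c/4}$ and, by (14), $\frac{1+\sqrt{1-x^2}}{1+\cos\varphi}\ge e^{-c/20}$. So $\Theta>-\frac14-\frac1{20}=-\frac3{10}$. The symmetry $\varphi\mapsto\pi-\varphi$ and Lemma 1(c) give $\Theta<\sigma+\frac3{10}$. Hence side 1 has $t\in(0.7,1.3+\sigma)$ and side 2 has $t\in(1.7+\sigma,2.3+2\sigma)$, disjoint ranges for given $\eta$. On $N_2$, $t\in(1+\sigma,2+\sigma)$. On $N_3$, $2<t<2+2\sigma+\ell-\frac18=t_3-\frac18$. On $N_4$, $|s'|<e^{\beta/2}$ gives $t>t_3-\frac14$, and $|u'|<e^\beta$ with (15) gives $t<T_0-\frac14$. By (14), all pieces have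
$$0.7<t<T_0-\tfrac14.\tag{16}$$
By (11) then $|s|<1$ and $|u|<1$, so the images of the $j_i$ lie in $D_1\cap\{\eta\ne0\}\subset N_0$.

**Step 2: each $j_i$ is a diffeomorphism onto an open subset of $N_0$.** *Purpose: to be able to glue along $j_i$.* Each $j_i$ is a local diffeomorphism: on $N_1$ by Lemma 1(d), since adding $\sigma(\eta)$ or replacing $\vartheta$ by $\vartheta-\omega t$ is a shear; on $N_2,N_3$ because it is a composition of shears; on $N_4$ because $(\eta,t',\arg s')$ are coordinates where $u's'\neq0$. Each is injective. On $N_1$, $(\eta,t)$ determines the side by Step 1, then $(h,\varphi)$ by Lemma 1(e), and $\vartheta=\tilde\theta+\omega t$. On $N_4$, $(\eta,t)$ determines $t'$, hence $|s'|$ and $u'=\eta/(2|s'|^2)$, and then $\arg s'$ follows. On $N_2,N_3$ it is clear.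

## 6. Gluing along base coordinates

If pieces are glued along open subsets by diffeomorphisms, and the identifications form an equivalence relation, the quotient is locally a manifold, but it may fail to be Hausdorff. Two copies of $\mathbb R$ glued along $\mathbb R\setminus\{0\}$ give a line with two origins: $z_n=1/n$ converges to both. So after gluing we must check the Hausdorff property, and compactness as well.

**Step 3: the identifications.** *Purpose: to define $M$.* Points with $\eta\ne0$ in different pieces are identified when they have the same image in $N_0$. At $\eta=0$ we identify points by the continuous extensions of these identifications in the following six situations.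

1. $N_0$ and $N_1$, near $\varphi=0$, $h_0<h<h_1$: $(\eta,t,\tilde\theta)=(H,1+\Theta,\vartheta-\omega t)$. At $\eta=0$, $t=1+\frac1c\log\frac{h_0}h$; the overlap is $t\in(\frac34,1)$ on the entry lane.
2. $N_1$ (side 1, near $\varphi=\pi$) and $N_2$: here $t=1+\Theta(h,\varphi)=1+\sigma-\Theta(h,\pi-\varphi)$, so $\hat t=-\Theta(h,\pi-\varphi)$, with the same $\eta,\vartheta$. At $\eta=0$, $\hat t=\frac1c\log\frac h{h_0}$; overlap $\hat t\in(\frac18,\frac14)$.
3. $N_2$ and $N_1$ (side 2, near $\varphi=0$): $\hat t=1+\Theta(h,\varphi)$. At $\eta=0$, $\hat t=1+\frac1c\log\frac{h_0}{|h|}$; overlap $\hat t\in(\frac34,\frac78)$.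
4. $N_1$ (side 2, near $\varphi=\pi$) and $N_3$: $t=2+2\sigma-\Theta(h,\pi-\varphi)$, so $\hat t=-\Theta(h,\pi-\varphi)$. At $\eta=0$: overlap $\hat t\in(\frac18,\frac14)$.
5. $N_3$ and $N_4\cap\{s'\ne0\}$: $2+2\sigma+\hat t=t_3+t'$, so $\hat t=\ell(\eta)+t'$, and $(u',s')=\big(\frac\eta2e^{4\beta t'},\ e^{-2\beta t'}e^{i(\vartheta+(\omega'-\omega)t')}\big)$. At $\eta=0$ ($u'=0$): $t'\in(-\frac14,-\frac18)$; overlap $\hat t\in(\ell(0)-\frac14,\ell(0)-\frac18)$.
6. $N_4\cap\{u'\ne0\}$ and $N_0$ near the exit lane. For $\eta\ne0$, (15) and (11) give $u'=\mathrm{sgn}(u)e^{2\beta}u^2$, and $\frac{|s'|^2}{|s|^2}=\frac{|\eta|}{2|u'|}\cdot\frac{|u|}{|\eta|}=(2e^{2\beta}|u|)^{-1}$. From $\arg s=\tilde\theta+\phi_0t$ and $\arg s'=\tilde\theta+\omega t+(\omega'-\omega)(t-t_3)$,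
$$\arg s'-\arg s=(\omega'-\phi_0)t-(\omega'-\omega)t_3=(\phi_0-\omega)(t-2t_3)=(\phi_0-\omega)\Big(\frac{\log|u|}{2\beta}-2c_3\Big),$$
because $\omega'=2\phi_0-\omega$, $t=T_0+\frac{\log|u|}{2\beta}$ and $2t_3=T_0+2c_3$. So the identification is $(u,s)\mapsto(\mathrm{sgn}(u)e^{2\beta}u^2,\ s\,\psi(u))$ with $\psi$ smooth and nonvanishing for $u\ne0$, and it extends across $s=0$. At $\eta=0$ ($s=0$) the overlap is $e^{-2\beta}<|u|<e^{-\beta/2}$.

In each case the displayed formula is a smooth local diffeomorphism near the overlap points with $\eta=0$. In 1 and 3 this is Lemma 1(d). In 2 and 4 it is Lemma 1(d) at $(h,\pi-\varphi)$, since $H(h,\pi-\varphi)=H(h,\varphi)$. In 5, at $\eta=0$, $s'$ is a local diffeomorphic function of $(\hat t,\vartheta)$, while $\partial_\eta u'=\frac12e^{4\beta t'}\ne0$ and $u'$ does not vary with $(\hat t,\vartheta)$. In 6, $\partial_uu'=2e^{2\beta}|u|\neq0$ and $\psi\ne0$. Also each formula coincides with the identification where $\eta\ne0$.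

All identifications preserve $\eta$, are injective on $\{\eta\ne0\}$ and, visibly, on the overlaps at $\eta=0$ (for the pair $(N_1,N_2)$, items 2 and 3 have disjoint ranges of $\hat t$). Hence for each pair of pieces $P,Q$ the identified points form open sets $U_{PQ}\subset P$, $U_{QP}\subset Q$, uniting the part $\eta\neq0$ with the relevant items, and the transition $U_{PQ}\to U_{QP}$ is a bijective local diffeomorphism, so a $C^\infty$ diffeomorphism. The relation is an equivalence relation: for $\eta\ne0$ it is equality of base points, and at $\eta=0$ the overlaps are pairwise disjoint inside each piece (in $N_3$ because $\ell\ge3$), so no point with $\eta=0$ lies in three pieces.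

Let $M$ be the quotient. The pieces embed as open subsets, $M$ is second countable, and $\{\eta\ne0\}$ is dense in each $N_i$, $i\ge1$. So $N_0$ is dense in $M$. We regard $N_0\subset M$ and write $\iota:N_0\to M$ for the inclusion.

**Step 4: $M$ is Hausdorff.** *Purpose: to exclude double limits such as the two origins above.* Points in a common piece can be separated. Suppose $a\in P$ and $b\in Q$ lie in no common piece and cannot be separated. One of $P,Q$ is not $N_0$; say $P=N_i$, $i\ge1$. Any neighborhoods of $a$ in $P$ and of $b$ in $Q$ intersect in a nonempty open set, which contains points with $\eta\ne0$. So there are $z_n\in P\cap Q$ with $\eta_n=\eta(z_n)\ne0$, $|\eta_n|<\eta_0$, $z_n\to a$ in $P$ and $z_n\to b$ in $Q$. Then $\eta_n\to\eta(a)$.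

If $\eta(a)\ne0$, the base points of $z_n$ converge in $N_0$ to $j_i(a)$. They also converge to $b$ if $Q=N_0$, and to $j_Q(b)$ if $Q\neq N_0$, as $\eta(b)=\lim\eta_n\ne0$. So $a=b$ in $M$, a contradiction. Thus $\eta_n\to0$. If $Q=N_0$, then by Step 1 $b\in\overline{D_1}\setminus K$ with $u|s|^2=0$, so $b$ is on the entry or the exit lane.

Let $(\eta_n,t_n,\tilde\theta_n)$ be the base coordinates of $z_n$. The possible limit points with $\eta=0$ force the following behavior along a subsequence, with $\sigma,t_3,T_0$ taken at $\eta_n$.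

| class | limit point | behavior |
|---|---|---|
| I | entry lane | $t_n\to$ value $<1$ |
| I | $N_1$, $\varphi=0$, $h>0$ | $t_n\to$ value $>\frac34$ |
| II | $N_1$, $h=0$, from side 1 | $t_n\to\infty$, $1+\sigma-t_n\to\infty$ |
| III | $N_1$, $\varphi=\pi$, $h>0$ | $t_n-1-\sigma\to$ value $<\frac14$ |
| III | $N_2$ | $t_n-1-\sigma\to$ value in $(\frac18,\frac78)$ |
| III | $N_1$, $\varphi=0$, $h<0$ | $t_n-1-\sigma\to$ value $>\frac34$ |
| IV | $N_1$, $h=0$, from side 2 | $t_n-2-\sigma\to\infty$, $2+2\sigma-t_n\to\infty$ |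
| V | $N_1$, $\varphi=\pi$, $h<0$ | $t_n-2-2\sigma\to$ value $<\frac14$ |
| V | $N_3$ | $t_n-2-2\sigma\to$ value in $(\frac18,\ell(0)-\frac18)$ |
| V | $N_4$, $u'=0\ne s'$ | $t_n-2-2\sigma\to$ value $>\ell(0)-\frac14$ |
| VI | $N_4$, $u'=s'=0$ | $t_n-t_3\to\infty$, $T_0-t_n\to\infty$ |
| VII | $N_4$, $s'=0\ne u'$ | $t_n-T_0\to$ value $<-\frac14$ |
| VII | exit lane | $t_n-T_0\to$ value $>-1$ |

The rows in I, III, V and the first row of VII are the formulas of Step 3 and (15), with $|h|<h_1=h_0e^{c/4}$, $|s'|<e^{\beta/2}$, $|u'|<e^\beta$; the exit lane is (11). In II and IV use (1): $\Theta\ge\frac1c\log\frac{h_0}{2|h|}$ and $\sigma-\Theta=\Theta(h,\pi-\varphi)\ge\frac1c\log\frac{h_0}{2|h|}$, both tending to $\infty$ as $h\to0$. In VI, $s'\to0$ gives $t'\to\infty$, and $u'\to0$ with (15) gives $T_0-t_n\to\infty$.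

Since $\sigma\to\infty$, $t_3-2\sigma$ is bounded and $T_0-t_3\to\infty$, the seven classes exclude each other. So $a$ and $b$ are in the same class, in different pieces, with the same limiting value. Classes II, IV, VI involve one piece only and are impossible. The others:

* Class I: the value is in $(\frac34,1)$, which is overlap 1.
* Class III: one point is in $N_2$ and the other in $N_1$, and the value is in $(\frac18,\frac14)$ or $(\frac34,\frac78)$: overlap 2 or 3.
* Class V: $N_1$ and $N_4$ are incompatible since $\ell(0)-\frac14>\frac14$. Otherwise the value is in the range of overlap 4 or 5.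
* Class VII: the value is in $(-1,-\frac14)$. For the point of $N_4$ it is $\frac{\log|u'|}{4\beta}-\frac12$, so this point corresponds to $|u|\in(e^{-2\beta},e^{-\beta/2})$: overlap 6.

In every case one of the points also belongs to the piece of the other, a contradiction. $\square$

**Step 5: $M$ is compact.** *Purpose: to show that the added pieces leave no end open.* Let
$$O=\{z\in D_1:|\eta|<\tfrac{\eta_0}2,\ |s|<e^{-7\beta/8},\ |u|<e^{-5\beta/4}\}\supset K,\qquad K_0=\mathbb T^3\setminus O .$$
$K_0$ is a compact subset of $N_0$. By (11), points of $O$ with $\eta\ne0$ satisfy $\frac78<t<T_0-\frac58$. Put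
$$K_1=\{|h|\le h_0e^{c/5},\ |\eta|\le\tfrac{\eta_0}2\}\subset N_1,\qquad K_2=\{|\eta|\le\tfrac{\eta_0}2,\ \hat t\in[\tfrac3{16},\tfrac{13}{16}]\}\subset N_2,$$
$$K_3=\{|\eta|\le\tfrac{\eta_0}2,\ \hat t\in[\tfrac3{16},\ell(\eta)-\tfrac3{16}]\}\subset N_3,\qquad K_4=\{|s'|\le e^{2\beta/5},\ |u'|\le1,\ |\eta|\le\tfrac{\eta_0}2\}\subset N_4,$$
all compact. Let $0<|\eta|\le\eta_0/2$. Given $\Theta\in[-\frac15,\sigma+\frac15]$ and a sign of $h$, Lemma 1(e) gives exactly one $(h,\varphi)$. We claim $|h|\le h_0e^{c/5}$. Otherwise $|\sin\varphi|=|\eta|/(c|h|)<x=|\eta|/ch_0<1$. If $\cos\varphi>0$, then $\cos\varphi\ge\sqrt{1-x^2}$ and (1) gives $\Theta\le\frac1c\log\frac{h_0}{|h|}<-\frac15$. If $\cos\varphi<0$, the same for $\pi-\varphi$ gives $\Theta(h,\pi-\varphi)<-\frac15$, so $\Theta>\sigma+\frac15$. Both are contradictions.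

So, for such $\eta$, the sets contain the points with the following $t$:

* $K_1$: $[\frac45,\frac65+\sigma]\cup[\frac95+\sigma,\frac{11}5+2\sigma]$;
* $K_2$: $[1+\sigma+\frac3{16},1+\sigma+\frac{13}{16}]$;
* $K_3$: $[2+2\sigma+\frac3{16},t_3-\frac3{16}]$;
* $K_4$: $[t_3-\frac15,T_0-\frac12]$, by $t'\ge-\frac15$ and (15).

Since $\frac3{16}<\frac15$ and $\frac{13}{16}>\frac45$, consecutive intervals overlap, and together they contain $[\frac45,T_0-\frac12]\supset(\frac78,T_0-\frac58)$. Hence
$$O\cap\{\eta\ne0\}\subset K_1\cup K_2\cup K_3\cup K_4.\tag{17}$$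
The set $\bigcup_{i=0}^4K_i$ is compact, hence closed in the Hausdorff space $M$. It contains $K_0\cup(O\cap\{\eta\ne0\})$, which is dense in $N_0$ and so in $M$. Therefore $M=\bigcup_{i=0}^4K_i$ is compact. $\square$

**Step 6: $M$ is connected.** *Purpose: to complete the list of properties in Theorem 1.* As $N_0$ is dense in $M$, it is enough that $N_0$ is connected. Let $q=e^{-\beta}$. The set $\mathbb T^3\setminus\overline{D_q}$ is disjoint from $K$. It is connected: a path in $\mathbb T^3$ between two of its points that meets $\overline{D_q}$ can be rerouted, between a time just before the first hit and a time just after the last, inside $D_R\setminus\overline{D_q}$, which is connected. A point of $\overline{D_q}$ with $u\ne0\ne s$ is joined to this set by increasing $|s|$ with $u,\arg s$ fixed, where $\eta\ne0$, so without meeting $K$. Such points are dense in $\overline{D_q}\setminus K$. $\square$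

**Step 7: the measure.** *Purpose: to extend Haar measure to a smooth measure on $M$.* On $N_0$ take $m$, which is $\kappa_0\,du\,d\mathrm{Area}(s)$ in $D_R$, and $\kappa_0\beta\,d\eta\,dt\,d\tilde\theta$ where $s\ne0$. On $N_1$ this is $\kappa_0\beta\,dh\,d\varphi\,d\vartheta$: on both sides $d\eta\wedge dt=dH\wedge d\Theta=dh\wedge d\varphi$, and $\vartheta=\tilde\theta+\omega t$. On $N_2,N_3$ it is $\kappa_0\beta\,d\eta\,d\hat t\,d\vartheta$. On $N_4$, with $\eta'=u'|s'|^2=\eta/2$, the computation after (10) with $2\beta$ for $\beta$ gives $du'\,d\mathrm{Area}(s')=2\beta\,d\eta'\,dt'\,d\arg s'=\beta\,d\eta\,dt\,d\tilde\theta$, so the measure is $\kappa_0\,du'\,d\mathrm{Area}(s')$. All these densities are smooth and positive, so $m$ extends to a measure $\mu$ on $M$ with smooth positive density. The added points lie in the null sets $\{\eta=0\}\subset N_i$, so $\mu$ is a probability and $\iota_*m=\mu$.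

## 7. The diffeomorphism and the invariant circle

**Step 8: a vector field.** *Purpose: to define $f$ near the added points as a time-one map.* On the open set $(D_R\setminus K)\cup\bigcup_{i\ge1}N_i$ let $Y$ be the generator of $\Lambda^\xi$ on $D_R\setminus K$; $X_H+\omega\partial_\vartheta$ on $N_1$; $\partial_{\hat t}+\omega\partial_\vartheta$ on $N_2,N_3$; and $\dot u'=4\beta u'$, $\dot s'=(-2\beta+i\omega')s'$ on $N_4$. Where $\eta\ne0$ each of these is $\partial_t$ in $(\eta,t,\tilde\theta)$: on $N_1$ by Lemma 1(b) and $\dot\vartheta-\omega\dot t=0$; on $N_2,N_3$ directly; on $N_4$ because $\dot\eta=0$, $\dot t'=1$ and $\dot\vartheta=\omega'-(\omega'-\omega)=\omega$. So they agree on dense subsets of the overlaps, and $Y$ is a well-defined smooth vector field.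

**Step 9: the flow is defined for $|\xi|\le1$ on $E=(D'\setminus K)\cup\bigcup_{i\ge1}N_i$.** *Purpose: to have $Y^{\pm1}$ on $E$.* Integral curves are unique because $M$ is Hausdorff. The cases:

* $\eta(z)\ne0$: $z$ is a point of $D'$, and the curve is $\Lambda^\xi z\in D_R\cap\{\eta\ne0\}\subset D_R\setminus K$.
* $z$ on the entry lane in $D'$, or in $N_1$ with $\varphi=0$, $h>0$: forward, the curve moves down the entry lane, enters $N_1$ when $t>\frac34$, and continues as $(he^{-c\xi},0,\vartheta+\omega\xi)$ for all time. Backward, possibly after leaving $N_1$ through overlap 1, it follows $\Lambda^\xi$ on $\{u=0\}$ with increasing $|s|<2e^\beta<R$, outside $K$.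
* $z\in N_1$, $h=0$: the curve stays in the compact set $\{h=0\}\subset N_1$ for all time.
* $z$ on $\{\varphi=\pi,h>0\}\to N_2\cap\{\eta=0\}\to\{\varphi=0,h<0\}$, joined by overlaps 2 and 3: defined for all time, with $h\to0$ in $\{\varphi=\pi,h>0\}$ backward and $h\to0$ in $\{\varphi=0,h<0\}$ forward.
* $z$ on $\{\varphi=\pi,h<0\}\to N_3\cap\{\eta=0\}\to N_4\cap\{u'=0\ne s'\}$, joined by overlaps 4 and 5: defined for all time, with $h\to0$ backward and $s'\to0$ forward.
* $z=(0,0)\in N_4$: fixed.
* $z\in N_4$ with $s'=0\ne u'$, or $z$ on the exit lane in $D'$: backward, the curve enters $N_4$ when $|u|<e^{-\beta/2}$, and $u'\to0$. Forward, it follows $\Lambda^\xi$ on $\{s=0,|u|>e^{-2\beta}\}$ with $|u|<2e^{2\beta}<R$.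

**Step 10: definition of $f$.** *Purpose: to combine $Y^1$ near the added points with $A$ elsewhere.* We have
$$A^{-1}K=\{u=0,|s|\le1\}\cup\{s=0,|u|\le e^{-4\beta}\}\subset D',\qquad AK=\{u=0,|s|\le e^{-2\beta}\}\cup\{s=0,|u|\le1\}\subset D'.$$
Put $f=Y^1$ on $E$, and $f=A$, with values in $N_0$, on $\mathbb T^3\setminus(K\cup A^{-1}K)$. These open sets cover $M$, because a point outside $E$ is a point of $\mathbb T^3\setminus D'$. The points of $E$ lying in $N_0$ are exactly those of $D'\setminus K$, since points of $N_i\cap N_0$, $i\ge1$, lie in $D_1$. So the two definitions overlap on $D'\setminus(K\cup A^{-1}K)$. There they agree on the dense set $\{\eta\ne0\}$, where both are $\Lambda^1$, hence everywhere by continuity. So $f$ is well defined and $C^\infty$.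

Likewise $g=Y^{-1}$ on $E$, $g=A^{-1}$ on $\mathbb T^3\setminus(K\cup AK)$, is well defined and $C^\infty$. On the dense set $\mathbb T^3\setminus(K\cup A^{-1}K)$ we have $f=A$ with values in $\mathbb T^3\setminus(K\cup AK)$, so $g\circ f=\mathrm{id}$; and similarly $f\circ g=\mathrm{id}$ on $\mathbb T^3\setminus(K\cup AK)$. By continuity $f$ is a diffeomorphism with inverse $g$. Since $f\circ\iota=\iota\circ A$ off a null set, $f$ preserves $\mu$, and
$$f^k\circ\iota=\iota\circ A^k\quad\text{off a null set, for all }k\ge0.\tag{18}$$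

**Step 11: the circle.** *Purpose: to identify $\Gamma$ and $\gamma$ on it.* Let $\Gamma=\{h=0,\varphi=0\}\subset N_1$. There $Y=\omega\partial_\vartheta$, so $f(0,0,\vartheta)=(0,0,\vartheta+\omega)$. As $\omega/2\pi$ is irrational, $\Gamma$ contains no periodic point. Fix a Riemannian metric on $M$ equal to $dh^2+d\varphi^2+d\vartheta^2$ near $\Gamma$. There $\mu=\kappa_0\beta\,dh\,d\varphi\,d\vartheta$, so for $x\in\Gamma$ and small $\rho$
$$\mu(B(x,\rho))=\tfrac{4\pi}3\kappa_0\beta\rho^3,\qquad\gamma(x)=\tfrac{4\pi}3\kappa_0\beta>0.\tag{19}$$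

## 8. Exponential mixing transported from the torus

By (18), correlations of $F_j$ under $f$ are correlations of $F_j\circ\iota$ under $A$. The difficulty is that $F_j\circ\iota$ is not Lipschitz: $D\iota$ blows up at $K$. It blows up only polynomially in $1/|\eta|$, and the region where it is large has polynomially small measure. For $0<\zeta<\eta_0/4$ let
$$G_\zeta=K_0\cup\{z\in O:|\eta(z)|\ge\zeta\}\subset N_0 .$$

**Step 12: the discarded region is small.** *Purpose: to control the cost of changing $F\circ\iota$ off $G_\zeta$.* In base coordinates, with $\frac78<t<T_0-\frac58$ on $O$,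
$$m(\mathbb T^3\setminus G_\zeta)=m\{z\in O:|\eta|<\zeta\}\le C\int_{|\eta|<\zeta}T_0(\eta)\,d\eta\le C\zeta^{1/2}.\tag{20}$$

**Step 13: $\|D\iota\|\le C|\eta|^{-2}$ on $O\cap\{\eta\ne0\}$.** *Purpose: the local Lipschitz bound.* By (17) these points lie in $K_1\cup\dots\cup K_4$, where the Riemannian norm is comparable to the norms of the charts $N_i$. Since $|u|\le1$, $|s|\ge|\eta|^{1/2}$, so by (10) the derivative of $(\eta,t,\tilde\theta)$ with respect to $(u,s)$ is $O(|s|^{-1})=O(|\eta|^{-1/2})$. The derivative of the chart coordinates with respect to $(\eta,t,\tilde\theta)$ is $O(1/|\eta|)$: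

* Side 1 of $N_1$: $\partial_t(h,\varphi)=X_H$ is bounded. By Lemma 1(a), $\log\tan\frac{|\varphi|}2=\log\tan\frac{\varphi_0(\eta)}2+c(t-1)$, and $\partial_\eta\log\tan\frac{\varphi_0}2=\frac1{\eta\cos\varphi_0}=\frac1\eta+O(1)$. As the derivative of $\log\tan\frac{|\varphi|}2$ is $\partial\varphi/\sin\varphi$, we get $|\partial_\eta\varphi|\le C|\sin\varphi|/|\eta|$. From $h=\eta/(c\sin\varphi)$, $\partial_\eta\log|h|=\frac1\eta-\cot\varphi\,\partial_\eta\varphi=O(1/|\eta|)$, and $h$ is bounded.
* Side 2: $t-1$ is replaced by $t-2-\sigma(\eta)$, which adds $-\sigma'(\eta)X_H=O(1/|\eta|)$ to the $\eta$-derivative.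
* $N_2,N_3$: $\hat t=t-1-\sigma$, respectively $\hat t=t-2-2\sigma$, and $\sigma'=O(1/|\eta|)$.
* $K_4$: $t'=t-t_3(\eta)$ with $t_3'=O(1/|\eta|)$, $\arg s'=\tilde\theta+\omega t+(\omega'-\omega)t'$, $|s'|=e^{-2\beta t'}\le C$, $u'=\frac\eta2e^{4\beta t'}$ with $|u'|\le1$; all derivatives are $O(1/|\eta|)$.
* On $N_1,N_2,N_3$, $\vartheta=\tilde\theta+\omega t$ has bounded derivatives.

So $\|D\iota\|\le C|\eta|^{-3/2}\le C|\eta|^{-2}$.

**Step 14: if $F$ is Lipschitz on $M$ and $a=\|F\|_{\rm Lip}$, then $F\circ\iota$ is Lipschitz on $G_\zeta$ with constant $\le Ca\zeta^{-2}$.** *Purpose: from local to global.* Let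
$$O'=\{z\in D_1:|\eta|<\tfrac{\eta_0}4,\ |s|<e^{-15\beta/16},\ |u|<e^{-11\beta/8}\}.$$
Then $K\subset O'$ and $\overline{O'}\subset O$. So $\mathbb T^3\setminus O'$ is a compact subset of $N_0$, on which $\|D\iota\|\le C$, and $\mathrm{dist}(O',K_0)>0$. Let $v,w\in G_\zeta$ with $|v-w|\le c_1\zeta$, $c_1$ small, and let $[v,w]$ be the short segment. If $v$ or $w$ is in $K_0$, the segment avoids $O'$, and the bound $C$ holds along it. Otherwise $v,w\in O$ with $|\eta|\ge\zeta$. As $|\nabla\eta|\le C$ on $D_2$, $|\eta|\ge\zeta/2$ on $[v,w]$, so the segment lies in $N_0$; each of its points is either outside $O$ (bound $C$) or in $O$ with $|\eta|\ge\zeta/2$ (bound $C\zeta^{-2}$ by Step 13). In both cases $\mathrm{dist}(\iota v,\iota w)\le C\zeta^{-2}|v-w|$. If $|v-w|>c_1\zeta$, then $|F(\iota v)-F(\iota w)|\le2a\le\frac{2a}{c_1\zeta}|v-w|$.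

**Step 15: $f$ is $r$-fold exponentially mixing.** *Purpose: to apply Lemma 4.* McShane's extension theorem says that a real Lipschitz function on a subset of a metric space extends with the same constant; truncating at $\pm a$ keeps it. So there is $F^\zeta$ on $\mathbb T^3$ with $|F^\zeta|\le a$, $\|F^\zeta\|_{\rm Lip}\le Ca\zeta^{-2}$ and $F^\zeta=F\circ\iota$ on $G_\zeta$.

Let $F_1,\dots,F_r$ be Lipschitz on $M$, and let the times have minimal gap $\Delta$. By (18), $\int\prod_jF_j\circ f^{k_j}\,d\mu=\int\prod_j(F_j\circ\iota)\circ A^{k_j}\,dm$. Replace each $F_j\circ\iota$ by $F_j^\zeta$, one factor at a time. Each replacement changes this integral by at most $2\,m(\mathbb T^3\setminus G_\zeta)\prod_j\|F_j\|_{\rm Lip}$, and likewise the product $\prod_j\int F_j\,d\mu$. By (20) and Lemma 4,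
$$\Big|\int\prod_jF_j\circ f^{k_j}\,d\mu-\prod_j\int F_j\,d\mu\Big|\le C_r\big(\zeta^{1/2}+\zeta^{-2r}e^{-\chi\Delta/4}\big)\prod_j\|F_j\|_{\rm Lip}.$$
Take $\zeta=\frac{\eta_0}8e^{-\chi\Delta/(4(2r+1))}$. The first term is $O(e^{-\chi\Delta/(8(2r+1))})$ and the second is $O(e^{-\chi\Delta/(4(2r+1))})$. So (6) holds with $\theta_r=e^{-\chi/(8(2r+1))}$. $\square$

## 9. Visits to balls centered on $\Gamma$

Let $x=(0,0,\vartheta_*)\in\Gamma$. It remains to verify (8).

**Step 16: $f^k$ realizes the two-passage map.** *Purpose: to apply Lemma 2 to the actual dynamics.* Let $z=(h,\varphi,\vartheta)$ with $h=\rho_ka$, $\varphi=\rho_kb$, $(a,b)$ in a compact neighborhood of $(0.4,0.4)$ in $(0,\infty)^2$, and $k$ large. Let $(h',\varphi')$ be given by Lemma 2. By (4) both $z$ and $(h',\varphi',\cdot)$ are in $N_1$ for large $k$, on sides 1 and 2. With $t(z)=1+\Theta(h,\varphi)$, equation (3) reads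
$$t(z)+k=2+\sigma(\eta)+\Theta(h',\varphi').$$
By Step 1, $0.7<t(z)$ and $t(z)+k<2.3+2\sigma<T_0-\frac14$. So for $0\le j\le k$ the image under $\Lambda^j$ of the base point of $z$ stays in $D_1$, where $f=\Lambda^1$ at points with $\eta\ne0$. Hence $f^kz$ is the point with base coordinates $(\eta,t(z)+k,\tilde\theta(z))$. This is the point $(h',\varphi',\vartheta')$ of $N_1$ with $\vartheta'=\tilde\theta(z)+\omega(t(z)+k)=\vartheta+k\omega$:
$$f^k(h,\varphi,\vartheta)=(h',\varphi',\vartheta+k\omega).\tag{21}$$

**Step 17: a fixed fraction of the ball returns.** *Purpose: to obtain (8).* Suppose $\mathrm{dist}(k\omega,2\pi\mathbb Z)\le\rho_k/4$ and consider the points $z$ with $|a-0.4|<\delta$, $|b-0.4|<\delta$, $|\vartheta-\vartheta_*|<\rho_k/4$. The squared distance of $z$ to $x$, divided by $\rho_k^2$, is near $0.16+0.16$ plus at most $0.0625$. That of $f^kz$ is, by (21) and (4), near $0.4096^2+0.390625^2$, which is about $0.168+0.153$, plus at most $(\frac14+\frac14)^2=0.25$. Both are less than $1$. So there is $\delta\in(0,1)$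 such that for all large $k$ of this kind all these $z$ lie in $S=B\cap f^{-k}B$, $B=B(x,\rho_k)$. Therefore, by (19),
$$\mu(S)\ge\kappa_0\beta(2\delta\rho_k)^2\cdot\frac{\rho_k}2=\epsilon\,\mu(B),\qquad\epsilon=\frac{(2\delta)^2\cdot\frac12}{4\pi/3}=\frac{3\delta^2}{2\pi}\in(0,1).$$
The constant $\epsilon$ does not depend on $x\in\Gamma$. Since $\rho_k$ is a constant times $e^{-ck/4}$, (12) provides infinitely many such $k$, and $k=O(\log(1/\rho_k))$, so $k\rho_k^3\to0$.

**End of the proof of Theorem 1.** By Step 17 the hypotheses of Lemma 3 hold at every $x\in\Gamma$ with this $\epsilon$. So for every $\tau>0$ with $1-e^{-\tau\gamma(x)}<\epsilon$, in particular for all small $\tau$, the number of visits to $B(x,\rho)$ does not converge in law to Poisson$(\tau\gamma(x))$. The other properties were shown in Steps 3–15. The points of $\Gamma$ are not periodic, so the conjecture is false, even for $C^\infty$ diffeomorphisms preserving a smooth positive density. $\blacksquare$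

## 10. The ordered distances at points of $\Gamma$

The visit count fails for small $\tau$. The second part of Proposition (a), on the sequence $d_n^{(j)}(x,y)/\rho$, fails at every $x\in\Gamma$ for every $\tau>0$. Indeed, let $n=\lfloor\tau\rho^{-3}\rfloor$ and $b>0$. The number of points of $\{d_n^{(j)}(x,y)/\rho\}_j$ in $[0,b)$ is the number of visits to $B(x,b\rho)$ up to time $\tau\rho^{-3}=(\tau b^3)(b\rho)^{-3}$. If the sequence converged to the stated Poisson process, this number would converge in law to Poisson$(\tau b^3\gamma(x))$ for every $b>0$, since $\int_0^b3\gamma(x)\tau t^2\,dt=\tau b^3\gamma(x)$. For $b$ so small that $1-e^{-\tau b^3\gamma(x)}<\epsilon$, this contradicts Theorem 1 with $\tau b^3$ in place of $\tau$ and $b\rho$ in place of $\rho$.
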